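# Sets of constant density with nearly minimal vertex boundary in the cube

## 1. Majority on part of the coordinates

Let $Q_n$ be the $n$-cube: the vertex set is $\{0,1\}^n$, identified with the power set $\mathcal P[n]$, and two vertices are adjacent if they differ in exactly one coordinate. The **vertex boundary** of $\mathcal A\subset\{0,1\}^n$ is
$$\partial_v(\mathcal A)=\{x'\in\{0,1\}^n\setminus\mathcal A:\ xx'\in E(Q_n)\text{ for some }x\in\mathcal A\}.$$
The **simplicial order** on $\mathcal P[n]$ puts $A<B$ if $|A|>|B|$, or if $|A|=|B|$ and $\max(A\triangle B)\in B$. For $n=3$ it begins $123,\ 12,\ 13,\ 23,\ 1,\dots$. Its initial segment of size $m$ is called $\mathcal I_m$. For example, when $n=3$, $\mathcal I_4$ consists of all sets of size at least $2$, and its boundary is the three singletons.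

**Harper's theorem.** If $|\mathcal A|=m$, then $|\partial_v(\mathcal A)|\ge|\partial_v(\mathcal I_m)|$.

We write $\Lambda(\mathcal A)=|\partial_v(\mathcal I_{|\mathcal A|})|$, the smallest possible boundary for the size of $\mathcal A$. A **Hamming ball** is a set $\mathcal B^n_r(C)=\{A\subset[n]:|A\triangle C|\le r\}$ with $C\subset[n]$ and $r$ an integer. Since $\mathcal I_m$ always lies between two consecutive balls centered at $[n]$, balls are the model of optimal sets. The question of this lecture is whether a set of constant density whose boundary is nearly as small as $\Lambda$ must be nearly a ball.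

We start with a family for which everything can be computed by hand. Let $n$ be odd, let $k$ be even with $0\le k<n$, put $N=n-k$ (odd), and let
$$\mathcal A_k=\Big\{x:\ \sum_{i>k}x_i\le\tfrac{N-1}2\Big\}.$$
This is a Hamming ball on the last $N$ coordinates, and the first $k$ coordinates are ignored. It has exactly $2^{n-1}$ points. For $n=3$, $k=2$ it is the subcube $\{x_3=0\}$, with boundary $4$, while $\Lambda=3$. Write $\mathcal H=\mathcal A_0=\{|x|\le\frac{n-1}2\}$, let $\mu$ denote uniform measure, and put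
$$c_N=2^{-N}\binom N{(N-1)/2}\qquad(N\text{ odd}).$$

**Proposition 1.** Let $\delta>0$ and suppose $|\partial_v(\mathcal A_k)|\le(1+\delta)\Lambda(\mathcal A_k)$. Then $k\le2\delta(n+2)$ and $\mu(\mathcal A_k\triangle\mathcal H)\le3\sqrt\delta+n^{-1/2}$.

*Proof.* **Step 1: translate the hypothesis.** The segment $\mathcal I_{2^{n-1}}$ consists of all sets of size at least $\frac{n+1}2$, and its boundary is the layer of sets of size $\frac{n-1}2$. So $2^{-n}\Lambda(\mathcal A_k)=c_n$. The boundary of $\mathcal A_k$ is $\{\sum_{i>k}x_i=\frac{N+1}2\}$, so $2^{-n}|\partial_v(\mathcal A_k)|=c_N$. The hypothesis says $c_N\le(1+\delta)c_n$.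

**Step 2: bound $k$.** With $N=2j+1$,
$$\frac{c_{N+2}}{c_N}=\frac14\cdot\frac{(2j+3)(2j+2)}{(j+1)(j+2)}=\frac{2j+3}{2(j+2)}=\frac{N+2}{N+3}.$$
Hence $c_N$ is decreasing along odd $N$. Also $(N+2)c_N^2$ is decreasing, since its successive ratio is $\frac{(N+4)(N+2)}{(N+3)^2}<1$. In particular $(N+2)c_N^2\le3c_1^2=\frac34$, so $c_N\le N^{-1/2}$. Now
$$(n+2)c_n^2\le(N+2)c_N^2\le(N+2)(1+\delta)^2c_n^2,$$
so $N+2\ge(n+2)(1+\delta)^{-2}\ge(n+2)(1-2\delta)$, which gives $k=n-N\le2\delta(n+2)$.

**Step 3: measure the difference with a weight.** Let $\chi_i(x)=(-1)^{x_i}$ and $X=n^{-1/2}\sum_{i=1}^n\chi_i$. Then $\mathcal H=\{X>0\}$, and $X\ne0$ because $n$ is odd. Put $D=\mathcal A_k\triangle\mathcal H$ and $f=1_{\mathcal A_k}$. On $\mathcal H\setminus\mathcal A_k$ we have $X>0$, and on $\mathcal A_k\setminus\mathcal H$ we have $X<0$. So $(1_{\mathcal H}-f)X=1_D|X|$ and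
$$\mathbb E1_D|X|=\mathbb E1_{\mathcal H}X-\mathbb EfX.$$
Both terms are sums of correlations with single coordinates. Conditioning on the other coordinates, $\mathbb E1_{\mathcal H}\chi_i=\frac12\cdot2^{-(n-1)}\binom{n-1}{(n-1)/2}=\frac{n+1}{2n}c_n$, because $\binom n{(n-1)/2}=\frac{2n}{n+1}\binom{n-1}{(n-1)/2}$. In the same way, $\mathbb Ef\chi_i=\frac{N+1}{2N}c_N$ for $i>k$, and it is $0$ for $i\le k$. Therefore, using $c_N\ge c_n$ and $c_n\le n^{-1/2}$,
$$\mathbb E1_D|X|=\frac{(n+1)c_n-(N+1)c_N}{2\sqrt n}\le\frac{k\,c_n}{2\sqrt n}\le\frac k{2n}\le\frac{\delta(n+2)}n\le2\delta$$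
for $n\ge3$. For $n=1$ we have $k=0$ and $D=\emptyset$.

**Step 4: remove the weight.** The variable $\sqrt nX$ takes odd values, each with probability at most $c_n\le n^{-1/2}$, and at most $\lambda\sqrt n+1$ odd integers lie in $[-\lambda\sqrt n,\lambda\sqrt n]$. So $\mu(|X|\le\lambda)\le\lambda+n^{-1/2}$, and by Markov's inequality $\mu(D)\le\lambda+n^{-1/2}+2\delta/\lambda$. Take $\lambda=\sqrt{2\delta}$ and note that $2\sqrt2<3$. $\square$

Steps 3 and 4 hardly use the form of $\mathcal A_k$: they compare a set with a ball by comparing the numbers $\mathbb Ef\chi_i$. What we used about $\mathcal A_k$ is that these numbers, the boundary and the center of the ball are all known. For an arbitrary set we are given one number, the size of its boundary. So we have to find a center, and we have to extract from the boundary a lower bound for $n^{-1/2}\sum_i|\mathbb Ef\chi_i|$.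

## 2. Stability at every constant density

The question is taken from Peter Keevash and Eoin Long, "Stability for vertex isoperimetry in the cube", arXiv:1807.09618 (2018).

**Conjecture.** Given $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that the following holds for all $n\ge n_0$. Suppose $\mathcal A\subset\{0,1\}^n$ with $|\mathcal A|\ge\varepsilon2^n$ and $|\partial_v(\mathcal A)|\le\big(1+\frac\delta{\sqrt n}\big)\Lambda(\mathcal A)$. Then $|\mathcal A\triangle\mathcal H|\le\varepsilon|\mathcal A|$ for some Hamming ball $\mathcal H$.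

It is true, and a weaker hypothesis suffices.

**Theorem 2.** For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that for $n\ge n_0$: if $|\mathcal A|\ge\varepsilon2^n$ and $|\partial_v(\mathcal A)|\le(1+\delta)\Lambda(\mathcal A)$, then $|\mathcal A\triangle\mathcal H|\le\varepsilon|\mathcal A|$ for some Hamming ball $\mathcal H$.

Since $\delta/\sqrt n\le\delta$, Theorem 2 implies the conjecture. It is proved in Sections 3 to 6. Sections 7 and 8 prove a quantitative supplement, which the conjecture does not need.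

**Theorem 3.** For every $\rho\in(0,\frac12)$ there is $C_\rho$ such that for every $\delta\in(0,1]$ there is $n_0(\rho,\delta)$ with: if $n\ge n_0$, $\rho2^n\le|\mathcal A|\le(1-\rho)2^n$ and $|\partial_v(\mathcal A)|\le(1+\delta)\Lambda(\mathcal A)$, then $|\mathcal A\triangle\mathcal H|\le C_\rho\sqrt\delta\,2^n$ for some Hamming ball $\mathcal H$. The exponent $\frac12$ is optimal: there is an absolute $c>0$ such that for each $\delta\in(0,\frac12]$ and all large $n$ some $\mathcal A$ with $|\mathcal A|=(\frac12+o(1))2^n$ and $|\partial_v(\mathcal A)|\le(1+\delta)\Lambda(\mathcal A)$ has $|\mathcal A\triangle\mathcal H|\ge c\sqrt\delta\,2^n$ for all Hamming balls $\mathcal H$.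

## 3. The Gaussian profile and Harper's theorem in the limit

**Notation.** $\mu$ is uniform measure on a cube, $N[A]=A\cup\partial_vA$, and $\beta(A)=\mu(\partial_vA)=\mu(N[A])-\mu(A)$. $\varphi,\Phi$ are the standard normal density and distribution function, and $Z\sim N(0,1)$. We write $L_r=\{|x|=r\}$ and $B_r=\{|x|\le r\}$.

**The profile.** Put $I=\varphi\circ\Phi^{-1}$ on $(0,1)$ and $I(0)=I(1)=0$. It is continuous on $[0,1]$ and symmetric about $\frac12$. Since $\varphi'(z)=-z\varphi(z)$ and $(\Phi^{-1})'=1/I$, on $(0,1)$ we have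
$$I'=-\Phi^{-1},\qquad I''=-1/I,$$
so $I$ is concave. For example $I(\frac12)=\varphi(0)=1/\sqrt{2\pi}$, so $2I\le2\varphi(0)<0.8$.

**Fourier notation.** $\chi_i(x)=(-1)^{x_i}$, $\chi_U=\prod_{i\in U}\chi_i$, $\hat f(U)=\mathbb Ef\chi_U$, $\hat f(i)=\hat f(\{i\})$. The $\chi_U$ are orthonormal and $f=\sum_U\hat f(U)\chi_U$. If $f=1_{\mathcal A}$ has mean $a$, the halves $\{x_i=0\}$ and $\{x_i=1\}$ of $\mathcal A$ have densities $a+\hat f(i)$ and $a-\hat f(i)$. For $\mathcal A=\{x_1=0\}$ the only nonzero coefficients are $\hat f(\emptyset)=\hat f(1)=\frac12$.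

**Subgaussian variables.** A random variable $u$ is subgaussian with proxy $\sigma^2$ if $\mathbb Ee^{\lambda u}\le e^{\lambda^2\sigma^2/2}$ for all real $\lambda$. A uniform sign is an example with $\sigma^2=1$, because $\cosh\lambda\le e^{\lambda^2/2}$. By independence, $\sum c_i\epsilon_i$ with independent uniform signs has proxy $\sum c_i^2$; also $\mathbb E(\sum c_i\epsilon_i)^4=3(\sum c_i^2)^2-2\sum c_i^4\le3(\sum c_i^2)^2$. Markov's inequality for $e^{\lambda u}$ with $\lambda=s/\sigma^2$, applied to $\pm u$, gives $P(|u|\ge s)\le2e^{-s^2/2\sigma^2}$. If $b>0$ and $2b\sigma^2<1$, write $e^{bu^2}=\mathbb E_Ze^{\sqrt{2b}Zu}$ and take the expectation over $u$ first: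
$$\mathbb Ee^{bu^2}\le\mathbb E_Ze^{b\sigma^2Z^2}=(1-2b\sigma^2)^{-1/2}.$$

**Textbook facts.** Besides Harper's theorem we use the following.

* (F1) Berry–Esseen: for $N$ independent uniform signs, $\sup_z|P(N^{-1/2}\sum\epsilon_i\le z)-\Phi(z)|\le C_0N^{-1/2}$. Letting $z'\uparrow z$, the same bound holds with $<$ in place of $\le$.
* (F2) Local limit theorem: $\sup_{j\in\mathbb Z}\big|\sqrt N2^{-N}\binom Nj-2\varphi\big(\frac{2j-N}{\sqrt N}\big)\big|\to0$ as $N\to\infty$.
* (F3) Local LYM: for $F\subset L_s$, $s<N$, the upper shadow of $F$ (the points of $L_{s+1}$ adjacent to $F$) has size at least $\binom N{s+1}|F|/\binom Ns$.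
* (F4) (Section 7 only) Hoeffding 1963: if $Y$ is the sum of a sample of size $m$ without replacement from a finite real population, and $Y'$ the sum of a sample of size $m$ with replacement, then $\mathbb E\psi(Y)\le\mathbb E\psi(Y')$ for convex continuous $\psi$.

In Section 1 both $c_n$ and $\Lambda$ at density $\frac12$ were explicit, and (F2) gives $\sqrt nc_n\to2\varphi(0)=2I(\frac12)$. The next lemma says the same at every density.

**Lemma 4 (asymptotic Harper).** There is a nonincreasing sequence $\omega_N\to0$ such that for all $N\ge1$: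

(a) $\sqrt N\,\beta(B)\ge2I(\mu(B))-\omega_N$ for all $B\subset\{0,1\}^N$;

(b) $\sqrt N\,2^{-N}|\partial_v(\mathcal I_M)|\le2I(M2^{-N})+\omega_N$ for all $0\le M\le2^N$.

*Proof.* For each $N$ some finite error works, and it is nonnegative (take $M=0$). So it suffices to show that the smallest admissible error tends to $0$; then replace it by its supremum over $N'\ge N$. All $o(1)$ in this proof are uniform in $M$.

**Step 1: locate the layer.** If $M\in\{0,2^N\}$ both statements are trivial. Otherwise let $|B_r|\le M<|B_{r+1}|$ with $0\le r\le N-1$, and put $b=M2^{-N}$, $z_r=(2r-N)/\sqrt N$. By (F1), $\mu(B_r)=\Phi(z_r)+o(1)$. By (F2), $|L_{r+1}|2^{-N}=O(N^{-1/2})$, so $b=\Phi(z_r)+o(1)$. Uniform continuity of $I$ gives $I(b)=\varphi(z_r)+o(1)$. Since $\varphi$ is Lipschitz, (F2) gives, for $j=r+1,r+2$,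
$$\sqrt N2^{-N}\tbinom Nj=2\varphi(z_r)+o(1)=2I(b)+o(1).$$

**Step 2: the lower bound (a).** Complementing all sets is an automorphism of the cube. After it, $\mathcal I_M=B_r\cup F$ with $F\subset L_{r+1}$, $|F|=\alpha\binom N{r+1}$, $0\le\alpha<1$. Every point of $L_{r+1}$ has a neighbor in $L_r$, so the boundary is the disjoint union of $L_{r+1}\setminus F$ and the upper shadow of $F$. By (F3) the latter has size at least $\alpha\binom N{r+2}$; if $r+1=N$ then $F=\emptyset$ and this is trivial. So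
$$|\partial_v\mathcal I_M|\ge(1-\alpha)\tbinom N{r+1}+\alpha\tbinom N{r+2}=2^NN^{-1/2}(2I(b)+o(1)),$$
and Harper's theorem gives (a).

**Step 3: the upper bound (b).** By Harper it is enough to exhibit one set of size $M$ with small boundary. Between $B_r$ and $B_{r+1}$ we interpolate so that only a small part of the next layer is counted twice. Fix $k$, let $T=[k]$ and $N>k$. Choose up-sets $\emptyset=P_0\subset P_1\subset\dots\subset P_{2^k}=\{0,1\}^k$ with $|P_j|=j$, by repeatedly adding a maximal element of the complement (everything above it is already present). For $k=2$ this may be $11$, then $10$, then $01$, then $00$. Put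
$$V_j=B_r\cup\{x\in L_{r+1}:x_T\in P_j\},\qquad V_0=B_r,\quad V_{2^k}=B_{r+1}.$$
Choose $j<2^k$ with $|V_j|\le M\le|V_{j+1}|$, and $V_j\subset V\subset V_{j+1}$ with $|V|=M$. A boundary point of $V$ in $L_{r+1}$ is not in $V_j$. A boundary point in $L_{r+2}$ lies above some $x'\in V\cap L_{r+1}$ with $x'_T\in P_{j+1}$, and $P_{j+1}$ is an up-set. So
$$\partial_vV\subset\{x\in L_{r+1}:x_T\notin P_j\}\cup\{x\in L_{r+2}:x_T\in P_{j+1}\}.$$
The right side is a union of $(2^k-j)+(j+1)=2^k+1$ sets $\{x\in L_i:x_T=p\}$ with $i\in\{r+1,r+2\}$ and $p\in\{0,1\}^k$, and each has size $\binom{N-k}{i-|p|}$. Now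
$$\frac{2(i-|p|)-(N-k)}{\sqrt{N-k}}=\sqrt{\tfrac N{N-k}}\,z_r+O_k(N^{-1/2}).$$
For $\lambda\in[\frac12,2]$, $\big|\frac d{d\lambda}\varphi(\lambda z)\big|=\lambda^{-1}(\lambda z)^2\varphi(\lambda z)\le2\sup_ww^2\varphi(w)<1$, so $\sup_z|\varphi(\lambda z)-\varphi(z)|\le|\lambda-1|$. Hence (F2) in dimension $N-k$ shows that each of these sets has size $2^{N-k}N^{-1/2}(2I(b)+o_k(1))$. By Harper,
$$|\partial_v\mathcal I_M|\le|\partial_vV|\le2^NN^{-1/2}(1+2^{-k})(2I(b)+o_k(1)).$$
As $2I\le1$, $\limsup_N\max_M\big(\sqrt N2^{-N}|\partial_v\mathcal I_M|-2I(M2^{-N})\big)\le2^{-k}$ for every $k$. $\square$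

## 4. Random subcubes and the level-1 weight

**Standing assumptions for Sections 4 to 7.** Fix $\rho\in(0,\frac12)$. Let $f=1_{\mathcal A}$, $a=\mu(\mathcal A)\in[\rho,1-\rho]$, $|\partial_v\mathcal A|\le(1+\delta)\Lambda(\mathcal A)$, $0<\delta\le\frac12$. By Lemma 4(b),
$$\beta(\mathcal A)\le(1+\delta)\,(2I(a)+\omega_n)/\sqrt n.\tag{1}$$
$C,c$ denote positive constants depending only on $\rho$, possibly changing from line to line. They never depend on the parameter $\theta_0$ that appears below. $o(1)$ denotes quantities tending to $0$ as $n\to\infty$, uniformly over all such $\mathcal A$ and $\delta$, for fixed $\rho$ and $\theta_0$. Note that $I(a)\ge I(\rho)>0$.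

**Restrictions.** For $S\subset[n]$ and $y\in\{0,1\}^S$ let
$$\mathcal A_y=\{u\in\{0,1\}^{[n]\setminus S}:(y,u)\in\mathcal A\},\qquad M_S(y)=\mu(\mathcal A_y)=\mathbb E[f\,|\,x_S=y].$$
For majority on three coordinates and $S=\{1\}$, $M_S(0)=\frac34$ and $M_S(1)=\frac14$. Since $\mathbb E[\chi_U|x_S]$ is $\chi_U$ if $U\subset S$ and $0$ otherwise, $M_S=\sum_{U\subset S}\hat f(U)\chi_U$.

**The restriction inequality.** A neighbor of $\mathcal A_y$ inside the subcube gives a neighbor of $\mathcal A$, so $N[\mathcal A]_y\supset N[\mathcal A_y]$. Averaging measures over $y$ gives $\beta(\mathcal A)\ge\mathbb E_y\beta(\mathcal A_y)$. If $|S|=m=\theta n\le n/2$, apply Lemma 4(a) in dimension $n-m$ to each $\mathcal A_y$: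
$$\mathbb E_y\frac{2I(M_S(y))-\omega_{n-m}}{\sqrt{n-m}}\le\beta(\mathcal A)\le\frac{(1+\delta)(2I(a)+\omega_n)}{\sqrt n}.$$
Multiply by $\frac12\sqrt{n-m}$. As $\omega_{n-m}\le\omega_{\lceil n/2\rceil}$, we get, uniformly in $S$,
$$\mathbb E_yI(M_S(y))\le\sqrt{1-\theta}\,(1+\delta)I(a)+o(1).\tag{2}$$

**What (2) says.** Since $I$ is concave, $\mathbb E_yI(M_S)\le I(a)$ holds trivially. Inequality (2) demands a definite drop of about $\frac\theta2I(a)$, so the densities $M_S(y)$ must vary. By a second-order expansion with $I''=-1/I$, the drop is about $\frac1{2I(a)}\mathbb E(M_S-a)^2$. For a random $S$ with $\theta$ small, this variance is about $\theta W_1$, where $W_1=\sum_i\hat f(i)^2$. So we expect $W_1\gtrsim I(a)^2$. This is carried out in Section 6.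

**Why the level-1 weight is not enough.** A natural plan is now to show that a set with $W_1$ close to $I(a)^2$ is close to a ball. This fails, and Section 1 shows where. For the cylinder $\mathcal A_k$,
$$W_1=N\Big(\frac{N+1}{2N}c_N\Big)^2\longrightarrow\varphi(0)^2=I(\tfrac12)^2\qquad(N=n-k\to\infty),$$
whatever the ratio $k/n$ is. But a cylinder that ignores a fixed proportion of the coordinates is not close to any ball; the argument is in Section 8, which treats cylinders with all parities and ignored proportion up to $\frac12$. So $W_1$ does not distinguish the two. What does distinguish them is the size of the individual coefficients: those of $\mathcal A_k$ are about $\varphi(0)/\sqrt N$ on the coordinates used, which exceeds the value $\varphi(0)/\sqrt n$ for a ball. We need an upper bound on each $|\hat f(i)|$. Such a bound alone points the wrong way, since all coefficients could be zero. Together with the lower bound on $W_1$ it works, because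
$$W_1\le\max_i|\hat f(i)|\cdot\sum_i|\hat f(i)|,$$
so a large $W_1$ and a small maximum force $\sum_i|\hat f(i)|$ to be large. This sum is the quantity that Step 3 of Proposition 1 needed.

## 5. One coordinate at a time, and the candidate ball

**Lemma 5.** For every $i$, $|\hat f(i)|\le\big((1+2\delta)I(a)+o(1)\big)/\sqrt n$, uniformly in $i$.

*Proof.* Let $h=|\hat f(i)|$. Of the two halves of $\mathcal A$ in direction $i$, let $\mathcal A_+$ be the one with density $a+h$ and $\mathcal A_-$ the one with density $a-h$. Moving a point of $\mathcal A_+$ across direction $i$ gives a point of $N[\mathcal A]$. So in the half-cube of $\mathcal A_-$, $N[\mathcal A]$ contains a copy of $\mathcal A_+$; in the other half-cube it contains $N[\mathcal A_+]$. Hence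
$$a+\beta(\mathcal A)=\mu(N[\mathcal A])\ge\tfrac12(a+h)+\tfrac12\big(a+h+\beta(\mathcal A_+)\big),$$
that is, $h\le\beta(\mathcal A)-\frac12\beta(\mathcal A_+)$. First, this gives $h\le\beta(\mathcal A)=O(n^{-1/2})$, so $I(a+h)=I(a)+o(1)$. Then Lemma 4(a) in dimension $n-1$, together with $\beta(\mathcal A_+)\ge0$, gives
$$\beta(\mathcal A_+)\ge\frac{\max(0,\,2I(a+h)-\omega_{n-1})}{\sqrt{n-1}}\ge\frac{2I(a)-o(1)}{\sqrt n}.$$
With (1), $h\le\big(2(1+\delta)I(a)-I(a)+o(1)\big)/\sqrt n$. $\square$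

**The candidate ball.** We read off the center from the signs of the level-1 coefficients, and the radius from the density. Let $s_i\in\{\pm1\}$ with $s_i\hat f(i)=|\hat f(i)|$ and put
$$X(x)=n^{-1/2}\sum_is_i\chi_i(x),\quad t=\Phi^{-1}(1-a),\quad\mathcal H=\{X>t\},\quad D=\mathcal A\triangle\mathcal H,\quad\kappa=\mathbb E1_D|X-t|.$$
With $\mathcal C=\{i:s_i=-1\}$, $s_i\chi_i(x)=1$ exactly when $x$ agrees with $\mathcal C$ at $i$, so $X=(n-2|x\triangle\mathcal C|)/\sqrt n$ and $\mathcal H$ is a Hamming ball centered at $\mathcal C$. Also $|t|\le T=T(\rho)$ and $\varphi(t)=I(1-a)=I(a)$.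

**Step 1: the ball itself.** Under $\mu$, $X$ is a normalized sum of $n$ independent uniform signs. By (F1), $\mu(\mathcal H)=a+o(1)$. Moreover
$$|\mathbb E(X-t)_+-\mathbb E(Z-t)_+|\le\int_{-T}^\infty|P(X>s)-P(Z>s)|\,ds\le\frac{C_0(T+\log n)}{\sqrt n}+\int_{\log n}^\infty4e^{-s^2/2}ds=o(1),$$
where (F1) is used up to $\log n$ and the subgaussian tails of $X$ and $Z$ beyond. Since $\mathbb E(Z-t)_+=\int_t^\infty(z-t)\varphi(z)\,dz=\varphi(t)-t(1-\Phi(t))=I(a)-ta$,
$$\mathbb E(X-t)_+=I(a)-ta+o(1).\tag{3}$$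

**Step 2: $\kappa$ is an $\ell_1$ deficit.** On $\mathcal H\setminus\mathcal A$ we have $X>t$, and on $\mathcal A\setminus\mathcal H$ we have $X\le t$, so $(1_{\mathcal H}-f)(X-t)=1_D|X-t|$. Hence
$$\kappa=\mathbb E(X-t)_+-\mathbb EfX+ta=I(a)-n^{-1/2}\sum_i|\hat f(i)|+o(1).\tag{4}$$

**Step 3: $\kappa$ controls the distance.** For any $\lambda>0$, (F1) gives $P(|X-t|\le\lambda)\le2\varphi(0)\lambda+2C_0n^{-1/2}\le\lambda+o(1)$, uniformly in $\lambda$. By Markov's inequality,
$$\mu(\mathcal A\triangle\mathcal H)\le P(|X-t|\le\lambda)+\kappa/\lambda\le\lambda+\kappa/\lambda+o(1).\tag{5}$$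

It remains to show that $\kappa$ is small.

## 6. Proof of Theorem 2

**Step 1: reduce to densities away from $0$ and $1$.** If $\varepsilon>1$ the hypothesis is never satisfied. If $a\ge1/(1+\varepsilon)$, take $\mathcal H=\{0,1\}^n$, a ball of radius $n$: then $\mu(\mathcal A\triangle\mathcal H)=1-a\le\varepsilon a$. So assume $\varepsilon\le a\le1/(1+\varepsilon)$. Then $a\in[\rho,1-\rho]$ with $\rho=\min\big(\frac\varepsilon{1+\varepsilon},\frac13\big)$. Since $a\ge\varepsilon$, it suffices to obtain $\mu(\mathcal A\triangle\mathcal H)\le\varepsilon^2$.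

**Step 2: choose parameters.** Let $\theta_0\in(0,\frac14]$ be a constant to be chosen, $m=\lfloor\theta_0n\rfloor$ and $\theta=m/n$, so $\theta\in[\theta_0/2,\theta_0]$ for $n$ large, and let $\delta=\theta_0^{3/2}\le\frac18$. Let $S$ be a uniformly random $m$-subset of $[n]$.

**Step 3: turn (2) into a variance statement.** Let $G_a(y)=I(a)+I'(a)(y-a)-I(y)$, the gap between $I$ and its tangent at $a$. We claim
$$G_a(y)\le\frac{(y-a)^2}{2I(a)}+C|y-a|^3\qquad(y\in[0,1]).$$
For $|y-a|\le\rho/2$ this is Taylor's theorem with $I''(a)=-1/I(a)$, since $I'''=I'/I^2$ is bounded on $[\rho/2,1-\rho/2]$. For $|y-a|>\rho/2$ we use that $G_a\le C\le C(2/\rho)^3|y-a|^3$. Now $\mathbb E_yM_S=a$, so the linear term averages to $0$. With $(1+\delta)\sqrt{1-\theta}\le(1+\delta)(1-\theta/2)\le1+\delta-\theta/2$ and (2),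
$$I(a)(\theta/2-\delta)-o(1)\le I(a)-\mathbb E_yI(M_S)=\mathbb E_yG_a(M_S).\tag{6}$$

**Step 4: second and third moments.** Write $M_S-a=\sum_{\emptyset\ne U\subset S}\hat f(U)\chi_U=L+R$, with $L$ the part $|U|=1$. We have $P(U\subset S)=\prod_{i<|U|}\frac{m-i}{n-i}\le\theta^{|U|}$ for $|U|\le m$ (and the probability is $0$ otherwise), with equality for $|U|=1$, and $\sum_U\hat f(U)^2=\mathbb Ef^2\le1$. Therefore
$$\mathbb E_S\mathbb E(M_S-a)^2\le\theta W_1+\theta^2,\qquad\mathbb E_S\mathbb ER^2\le\theta^2.$$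
By Lemma 5, for large $n$ and every $S$, $\mathbb EL^2=\sum_{i\in S}\hat f(i)^2\le Cm/n=C\theta$. So by Hölder $\mathbb E|L|^3\le(\mathbb EL^4)^{3/4}\le\big(3(\mathbb EL^2)^2\big)^{3/4}\le C\theta^{3/2}$. If $|R|\ge|L|$ then, as $|M_S-a|\le1$, $|M_S-a|^3\le|M_S-a|^2\le4R^2$; otherwise $|M_S-a|^3\le8|L|^3$. So $\mathbb E_S\mathbb E|M_S-a|^3\le4\theta^2+C\theta^{3/2}\le C\theta^{3/2}$.

**Step 5: the level-1 weight is large.** Averaging (6) over $S$,
$$I(a)(\theta/2-\delta)-o(1)\le\frac{\theta W_1+\theta^2}{2I(a)}+C\theta^{3/2}.$$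
Multiply by $2I(a)/\theta$ and use $\delta/\theta\le2\sqrt{\theta_0}$:
$$W_1\ge I(a)^2-C\sqrt{\theta_0}-o(1).\tag{7}$$

**Step 6: combine with Lemma 5.** Put $s=n^{-1/2}\sum_i|\hat f(i)|$. By Cauchy–Schwarz, $s\le\sqrt{W_1}\le1$. By Lemma 5,
$$W_1\le\max_i|\hat f(i)|\sum_i|\hat f(i)|\le\big((1+2\delta)I(a)+o(1)\big)s\le I(a)s+2\delta+o(1).$$
With (7) and $\delta\le\sqrt{\theta_0}$, $I(a)s\ge I(a)^2-C\sqrt{\theta_0}-o(1)$. Dividing by $I(a)\ge I(\rho)$ gives $s\ge I(a)-C\sqrt{\theta_0}-o(1)$. By (4), $\kappa\le C\sqrt{\theta_0}+o(1)$.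

**Step 7: choose $\theta_0$.** By (5) with $\lambda=\theta_0^{1/4}$, $\mu(\mathcal A\triangle\mathcal H)\le C\theta_0^{1/4}+o(1)$. Choose $\theta_0=\theta_0(\varepsilon)$ with $C\theta_0^{1/4}\le\varepsilon^2/2$, which fixes $\delta=\theta_0^{3/2}$, and then $n_0$ so large that the $o(1)$ is at most $\varepsilon^2/2$. This proves Theorem 2, and hence the conjecture. $\blacksquare$

## 7. Expanding around the ball: the bound $C_\rho\sqrt\delta$

**What the previous argument loses.** With $\delta=\theta_0^{3/2}$, Section 6 gives $\kappa\le C\delta^{1/3}+o(1)$ and distance $C\delta^{1/6}+o(1)$. The loss is in Step 3. We expanded $I$ around the constant $a$, while $M_S$ fluctuates by about $\sqrt\theta$ even if $\mathcal A$ is exactly a ball, so the cubic error $\theta^{3/2}$ is there even when $\kappa=0$. The remedy is to expand around the conditional density of the ball $\mathcal H$ itself. Then all errors involve $g=f-1_{\mathcal H}$ and can be bounded in terms of $\kappa$.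

We may assume $\delta\le\frac12$: otherwise take $C_\rho\ge2$, and then $C_\rho\sqrt\delta\ge1$. In the set-up of Sections 4 and 5 we show
$$\kappa\le C\delta+o(1).\tag{8}$$
Then (5) with $\lambda=\sqrt\delta$ gives $\mu(\mathcal A\triangle\mathcal H)\le C\sqrt\delta$ for $n\ge n_0(\rho,\delta)$.

**Notation for this section.** Let $\theta_0\le\frac1{32}$ be a small constant depending only on $\rho$, $m=\lfloor\theta_0n\rfloor$, $\theta=m/n$ (at least $\theta_0/2$ for large $n$), and let $S$ be a uniformly random $m$-set, independent of the uniform point $x$. Put $y=x_S$ and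
$$v=n^{-1/2}\sum_{i\in S}s_i\chi_i,\qquad g=f-1_{\mathcal H}\ (\text{so }|g|=1_D),\qquad M(y)=\mathbb E[f|y],\quad M_{\mathcal H}(y)=\mathbb E[1_{\mathcal H}|y],$$
$$G(y)=\mathbb E[g|y]=M-M_{\mathcal H},\qquad q(y)=\Phi\big((v-t)/\sqrt{1-\theta}\big).$$
Given $y$, $X-v$ is $\sqrt{1-\theta}$ times a normalized sum of $n-m$ signs, so (F1) gives $|M_{\mathcal H}-q|\le\gamma_n=o(1)$ for all $S,y$. Unless otherwise indicated, $\mathbb E$ averages over $S$ and $x$.

### 7.1. The first-order term is $\theta\kappa$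

This step rewrites (2) so that $\kappa$ appears with a positive coefficient. Here $I(q)=\varphi\big(\frac{v-t}{\sqrt{1-\theta}}\big)$ and $I'(q)=(t-v)/\sqrt{1-\theta}$. Put
$$Q=I(q)+I'(q)(M-q)-I(M),$$
which is nonnegative because a concave function lies below its tangents.

**Zeroth order.** The function $z\mapsto\varphi((z-t)/\sqrt{1-\theta})$ rises from $0$ to $\varphi(0)$ and falls back, so it has total variation $2\varphi(0)$. Integration by parts shows that the expectation of a smooth function of total variation $V$ that vanishes at $\pm\infty$ changes by at most $V\sup|F_1-F_2|$ between two distribution functions $F_1,F_2$. So (F1) for $v/\sqrt\theta$ gives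
$$\mathbb EI(q)=\mathbb E\varphi\Big(\frac{\sqrt\theta Z-t}{\sqrt{1-\theta}}\Big)+o(1)=\sqrt{1-\theta}\,\varphi(t)+o(1)=\sqrt{1-\theta}\,I(a)+o(1).$$
For the middle step, $(1-\theta)^{-1/2}$ times the expectation is the density at $t$ of a sum of independent $N(0,\theta)$ and $N(0,1-\theta)$ variables, and that sum is $N(0,1)$.

**First order.** We have $M-q=G+(M_{\mathcal H}-q)$ and $\mathbb E|t-v||M_{\mathcal H}-q|\le\gamma_n(T+1)=o(1)$. Since $v$ depends only on $(S,y)$, we may replace $G$ by $g$. Further, $\mathbb E_S[v|x]=\theta X$, $\mathbb Eg=a-\mu(\mathcal H)=o(1)$ and $\mathbb E(X-t)g=-\kappa$. So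
$$\mathbb E(t-v)G=\mathbb E(t-v)g=\mathbb E(t-\theta X)g=-\theta\,\mathbb E(X-t)g+(1-\theta)t\,\mathbb Eg=\theta\kappa+o(1).$$

**Together.** $\mathbb EI(M)=\sqrt{1-\theta}\,I(a)+(1-\theta)^{-1/2}\theta\kappa-\mathbb EQ+o(1)$. Comparing with (2), $(1-\theta)^{-1/2}\theta\kappa\le\sqrt{1-\theta}\,\delta I(a)+\mathbb EQ+o(1)$, hence
$$\theta\kappa\le\delta I(a)+\mathbb EQ+o(1).\tag{9}$$
We must now show that $\mathbb EQ$ is at most a constant below $1$ times $\theta\kappa$, plus $C\delta$.

### 7.2. Conditional densities squared, bounded by $\kappa$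

To bound $\mathbb EQ$ we need bounds for $\mathbb E[1_D|y]^2$ that are linear in $\kappa$. The trivial bound by $\mathbb E[1_D|y]$ averages to $\mu(D)$, and (5) bounds that only by order $\sqrt\kappa$. The following lemma keeps the weight $|X-t|$.

**Lemma 6 (chain lemma).** There is an absolute $C$ such that for any $S$ with $|S|\le n/2$, any $y\in\{0,1\}^S$ and any $D'\subset\{0,1\}^n$,
$$\mathbb E[1_{D'}|y]^2\le C\,\mathbb E\big[1_{D'}(|X-t|+n^{-1/2})\,\big|\,y\big].$$

*Proof.* Let $N=n-|S|\ge n/2$. Generate $x$ given $y$ by taking a uniformly random ordering $\pi$ of $[n]\setminus S$ and an independent $J\sim\mathrm{Bin}(N,\frac12)$, and setting $s_i\chi_i=1$ for the first $J$ elements and $-1$ for the others. The number of $+1$s is binomial and their positions are uniform, so $x$ has the right law. Given $\pi$, let $x_0,\dots,x_N$ be the resulting points and $X_j=X(x_j)$, an arithmetic progression with step $2/\sqrt n$. Put $p_j=P(J=j)\le C/\sqrt n$ and $w=\sum_jp_j1_{D'}(x_j)$.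 Then $\mathbb E[1_{D'}|y]^2=(\mathbb E_\pi w)^2\le\mathbb E_\pi w^2$. In the double sum $w^2$, one of the two indices of each pair has the larger or equal value of $|X_\cdot-t|$, so
$$w^2\le2\sum_jp_j1_{D'}(x_j)\sum_{l:|X_l-t|\le|X_j-t|}p_l\le2\sum_jp_j1_{D'}(x_j)\cdot\frac C{\sqrt n}\big(\sqrt n\,|X_j-t|+1\big),$$
because an interval of length $2|X_j-t|$ contains at most $\sqrt n\,|X_j-t|+1$ terms of the progression. Taking $\mathbb E_\pi$ gives the claim. $\square$

### 7.3. Fourier estimates for $g$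

This step bounds $\mathbb EG^2$ with the sharp leading constant. Write $G=\sum_{U\subset S}\hat g(U)\chi_U=\ell+r$, with $\ell$ the part $|U|\le1$ and $r$ the part $|U|\ge2$.

**Levels at least 2.** Let $S'$ be a uniformly random $m'$-set, $m'=\lfloor n/2\rfloor$. For $2\le|U|=k\le m$ and $n\ge3$,
$$\frac{P(U\subset S)}{P(U\subset S')}=\prod_{i<k}\frac{m-i}{m'-i}\le\Big(\frac m{m'}\Big)^k\le(3\theta)^k\le(3\theta)^2,$$
and for $k>m$ we have $P(U\subset S)=0$. So, using Lemma 6 for $S'$ and $|\mathbb E[g|x_{S'}]|\le\mathbb E[1_D|x_{S'}]$,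
$$\mathbb Er^2=\sum_{|U|\ge2}P(U\subset S)\hat g(U)^2\le9\theta^2\,\mathbb E\big(\mathbb E[g|x_{S'}]\big)^2\le9\theta^2\,\mathbb E\big(\mathbb E[1_D|x_{S'}]\big)^2\le C\theta^2\kappa+o(1).\tag{10}$$

**Level 1.** By symmetry $s_i\widehat{1_{\mathcal H}}(i)$ is the same for all $i$. The sum over $i$ is $\sqrt n\,\mathbb E1_{\mathcal H}X$, so each equals $n^{-1/2}\mathbb E1_{\mathcal H}X=n^{-1/2}\big(\mathbb E(X-t)_++t\mu(\mathcal H)\big)=n^{-1/2}(I(a)+o(1))$ by (3). So
$$s_i\hat g(i)=-d_i/\sqrt n,\qquad d_i=I(a)+o(1)-\sqrt n|\hat f(i)|.$$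
By Lemma 5, $-(2\delta I(a)+o(1))\le d_i\le I(a)+o(1)$. By (4), $\frac1n\sum d_i=\kappa+o(1)$. Since $\delta\le\frac12$, $|d_i|\le I(a)+o(1)$. Also $\frac1n\sum|d_i|\le\frac1n\sum d_i+2\max_i\max(-d_i,0)\le\kappa+4\delta I(a)+o(1)$. As $\kappa\le\mathbb E|X-t|\le C$,
$$W_1(g):=\sum_i\hat g(i)^2=\frac1n\sum d_i^2\le I(a)\cdot\frac1n\sum|d_i|+o(1)\le I(a)\big(\kappa+4\delta I(a)\big)+o(1).$$

**Second moment.** As $\hat g(\emptyset)=o(1)$ and $\mathbb EG^2=\hat g(\emptyset)^2+\theta W_1(g)+\mathbb Er^2$,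
$$\mathbb EG^2\le\theta I(a)\kappa+C\delta+C\theta^2\kappa+o(1).\tag{11}$$

**Fourth moment of $\ell$.** For each $S$, $\sum_{i\in S}\hat g(i)^2\le C\theta$ for large $n$. With $(p+p')^4\le8p^4+8p'^4$ and the fourth-moment bound for sign sums,
$$\mathbb E_x\ell^4\le8\hat g(\emptyset)^4+24\Big(\sum_{i\in S}\hat g(i)^2\Big)^2\le o(1)+C\theta\sum_{i\in S}\hat g(i)^2.$$
Averaging over $S$,
$$\mathbb E\ell^4\le C\theta^2W_1(g)+o(1)\le C\theta^2(\kappa+\delta)+o(1).\tag{12}$$

### 7.4. The tangent gap of $I$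

Taylor's theorem bounds $Q$ where $I$ is bounded below. For the remaining $y$ we need a bound valid everywhere.

**Lemma 7.** For $q\in(0,1)$ and $p\in[0,1]$,
$$I(q)+I'(q)(p-q)-I(p)\le10(p-q)^2/\min(q,1-q).$$

*Proof.* Call the left side $Q(q,p)$. By the symmetry $(q,p)\mapsto(1-q,1-p)$ let $q\le\frac12$. Concavity gives $I(x)\ge2I(\frac12)\min(x,1-x)\ge0.79\min(x,1-x)$.

**Case $p\in[q/2,\frac34]$.** Every $x$ between $p$ and $q$ has $\min(x,1-x)\ge\min(q/2,\frac14)=q/2$, so $I(x)\ge0.79q/2$. By Taylor with $I''=-1/I$, $Q\le(p-q)^2/(0.79q)$.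

**Case $p<q/2$.** Since $I'$ is decreasing, $\partial_pQ(q,p)=I'(q)-I'(p)\le0$ on $(0,q]$, so $Q(q,p)\le Q(q,0)=I(q)-qI'(q)$. This function of $q$ has derivative $-qI''(q)=q/I(q)$ and tends to $0$ as $q\to0$, so it equals $\int_0^q\frac x{I(x)}dx\le q/0.79$. As $|p-q|\ge q/2$, this is at most $4(p-q)^2/(0.79q)$.

**Case $p>\frac34$.** Then $|p-q|\ge\frac14$. With $z=I'(q)=-\Phi^{-1}(q)\ge0$ we have $zq=z\Phi(-z)\le\varphi(z)\le0.4$. So $Q\le I(q)+I'(q)\le0.4+0.4/q\le0.6/q\le10(p-q)^2/q$, using $q\le\frac12$ and $10/16\ge0.6$. $\square$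

**The weight in terms of $v$.** Let $W=1/\min(q,1-q)=1/\Phi(-|z|)$ with $z=(v-t)/\sqrt{1-\theta}$. For $x\ge0$,
$$\Phi(-x)\ge\varphi(x+1)\ge\varphi(0)e^{-3}e^{-3x^2/5},\qquad\text{since}\quad\tfrac12(x+1)^2\le\tfrac12\big(\tfrac65x^2+6\big).$$
Also $z^2\le\frac{32}{31}(v-t)^2\le\frac{32}{31}\big(\frac54v^2+5T^2\big)$, and $\frac35\cdot\frac{32}{31}\cdot\frac54<1$. So
$$W\le Ce^{v^2}.\tag{13}$$

### 7.5. Bounding $\mathbb EQ$

**Choice of $\eta$.** By uniform continuity choose $\eta_0=\eta_0(\rho)>0$ such that $|x-a|\le\eta_0$ implies $|I(x)-I(a)|\le\frac13I(\rho)$, for all $a\in[\rho,1-\rho]$ and $x\in[0,1]$. Let $\eta=\min(\eta_0/3,\frac12)$ and assume $T\theta_0\le\eta_0/3$. As $a=\Phi(-t)$, for $|v|\le\eta$ we have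
$$|q-a|\le\varphi(0)\Big|\frac{v-t}{\sqrt{1-\theta}}+t\Big|\le\varphi(0)\Big(\frac{|v|}{\sqrt{1-\theta}}+T\big((1-\theta)^{-1/2}-1\big)\Big)\le\eta+T\theta,$$
since $(1-\theta)^{-1/2}\le1+\theta$ for $\theta\le\frac1{32}$. So $|v|\le\eta$ and $|p-q|\le\eta$ imply $I\ge\frac23I(a)$ on the interval between $p$ and $q$. Constants $C$ may depend on $\eta=\eta(\rho)$. We split $\mathbb EQ$ into three parts.

**Part (i): $|v|\le\eta$, $|M-q|\le\eta$.** This is the main part. By Taylor, and $(p+p')^2\le\frac76p^2+7p'^2$,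
$$Q\le\frac3{4I(a)}(M-q)^2\le\frac3{4I(a)}\Big(\frac76G^2+7\gamma_n^2\Big).$$
By (11) this part contributes at most $\frac78\theta\kappa+C\delta+C\theta^2\kappa+o(1)$.

**Part (ii): $|v|\le\eta$, $|M-q|>\eta$.** For large $n$, $\gamma_n\le\eta/2$. So $|G|\ge\eta/2\ge\gamma_n$ and $|M-q|\le|G|+\gamma_n\le2|G|$. By Lemma 7 and (13), $Q\le CG^2$. If $|r|\ge|\ell|$ then $G^2\le4r^2$. Otherwise $|\ell|\ge|G|/2\ge\eta/4$ and $G^2\le4\ell^2\le64\ell^4/\eta^2$. By (10) and (12) the contribution is at most $C\theta^2\kappa+C\delta+o(1)$.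

**Part (iii): $|v|>\eta$.** By Lemma 7 and (13), $Q\le Ce^{v^2}(G^2+\gamma_n^2)$. Under $\mu$, $v$ is subgaussian with proxy $\theta\le\frac1{32}$, so $\mathbb Ee^{v^2}\gamma_n^2=o(1)$. It remains to bound $\mathbb Ee^{v^2}1_{|v|>\eta}G^2$, using that $|v|>\eta$ is rare for most $x$. Let $R=\eta/(2\theta)$ and take $\theta_0$ so small that $R\ge T+1$. Put
$$D_1=D\cap\{|X|\le R\},\qquad D_2=D\cap\{|X|>R\},\qquad m_j(y)=\mathbb E[1_{D_j}|y].$$
As $|G|\le m_1+m_2$, $G^2\le2m_1^2+2m_2^2$.

*Fluctuation of $v$ given $x$.* Given $x$, put $u=v-\theta X$. As a function of the random $S$, $v$ is the sum of a sample of size $m$ without replacement from the $n$ numbers $n^{-1/2}s_i\chi_i(x)=\pm n^{-1/2}$, and its mean is $\theta X$. Apply (F4) with $\psi(s)=e^{\lambda(s-\theta X)}$. For the sample with replacement, Hoeffding's lemma (a centered variable in an interval of length $d$ has $\mathbb Ee^{\lambda\,\cdot}\le e^{\lambda^2d^2/8}$) with $d=2n^{-1/2}$ applies to each of the $m$ independent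 draws. So $\mathbb E_S[e^{\lambda u}|x]\le e^{\lambda^2m/(2n)}$, and $u$ is subgaussian with proxy $\theta$. By Cauchy–Schwarz, since $16\theta\le\frac12$, for $s>0$
$$\mathbb E_S\big[e^{4u^2}1_{|u|\ge s}\,\big|\,x\big]\le\big(\mathbb E_S[e^{8u^2}|x]\big)^{1/2}P(|u|\ge s|x)^{1/2}\le(1-16\theta)^{-1/4}\big(2e^{-s^2/(2\theta)}\big)^{1/2}\le2e^{-s^2/(4\theta)}.\tag{14}$$

*Near part.* Since $v$ depends only on $(S,y)$, Lemma 6 gives
$$\mathbb Ee^{v^2}1_{|v|>\eta}m_1^2\le C\,\mathbb E\Big[1_{D_1}(|X-t|+n^{-1/2})\,\mathbb E_S\big[e^{v^2}1_{|v|>\eta}\big|x\big]\Big].$$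
If $|X|\le R$ then $|\theta X|\le\eta/2$, so $|v|>\eta$ implies $|u|>\eta/2$ and $|v|\le|u|+\eta/2\le2|u|$. By (14) the inner expectation is at most $2e^{-\eta^2/(16\theta)}\le C\theta^2$. The contribution is at most $C\theta^2\kappa+o(1)$.

*Far part.* Let $x,x'$ be conditionally independent given $(S,y)$, each with the conditional law of $x$. Of two points in $D_2$, one has the larger or equal value of $|X|$, so
$$m_2(y)^2=P(x,x'\in D_2|y)\le2P\big(x\in D_2,\ |X(x')|\ge|X(x)|\,\big|\,y\big).$$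
Given $y$, $X(x')-v$ is subgaussian with proxy at most $1$, and $|X(x')|\ge|X(x)|$ forces $|X(x')-v|\ge(|X(x)|-|v|)_+$. So for $x$ with the same $y$,
$$P\big(|X(x')|\ge|X(x)|\,\big|\,y,x\big)\le\min\big(1,2e^{-(|X|-|v|)_+^2/2}\big),$$
and therefore
$$\mathbb Ee^{v^2}m_2^2\le2\,\mathbb E_x1_{D_2}(x)\,\mathbb E_S\Big[e^{v^2}\min\big(1,2e^{-(|X|-|v|)_+^2/2}\big)\Big|x\Big].$$
If $|v|\le|X|/4$, the quantity in the bracket is at most $2e^{X^2/16-9X^2/32}=2e^{-7X^2/32}$. If $|v|>|X|/4$, then $|\theta X|\le|X|/32<|v|/8$, so $|u|\ge\frac78|v|\ge|X|/8$ and $|v|\le2|u|$. By (14) with $s=|X|/8$ this case contributes at most $2e^{-X^2/(256\theta)}\le2e^{-X^2/8}$. So the inner expectation is at most $4e^{-X^2/8}$. Since $|X-t|\ge R-T\ge1$ on $D_2$, and $e^{-w}\le1/w$ for $w>0$,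
$$\mathbb Ee^{v^2}m_2^2\le8\,\mathbb E1_{D_2}e^{-X^2/8}\le8e^{-R^2/8}\,\mathbb E1_{D_2}|X-t|\le\frac{64}{R^2}\kappa\le C\theta^2\kappa.$$

**End of the upper bound.** Adding the three parts, $\mathbb EQ\le\frac78\theta\kappa+C\delta+C\theta^2\kappa+o(1)$. Choose $\theta_0=\theta_0(\rho)$ so small that also $C\theta_0\le\frac1{16}$; then $C\theta^2\kappa\le\frac1{16}\theta\kappa$, and (9) gives $\frac1{16}\theta\kappa\le C\delta+o(1)$. As $\theta\ge\theta_0/2$ for large $n$, with $\theta_0$ depending only on $\rho$, this is (8). The upper bound in Theorem 3 is proved.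

## 8. Cylinders show that $\sqrt\delta$ is sharp

We return to the sets of Section 1, now with about $\delta n$ ignored coordinates. Let $0<\delta\le\frac12$, $k=\lfloor\delta n\rfloor$, $r=\lfloor(n-k)/2\rfloor$ and $\mathcal A=\{x:\sum_{i>k}x_i\le r\}$.

**Step 1: the boundary is small enough.** By (F1), $\mu(\mathcal A)\to\frac12$. By (F2), $\beta(\mathcal A)=2^{-(n-k)}\binom{n-k}{r+1}=(1+o(1))\sqrt{2/(\pi(1-\delta)n)}$. By Lemma 4(a) applied to $\mathcal I_{|\mathcal A|}$, and $2I(\frac12)=\sqrt{2/\pi}$, $2^{-n}\Lambda(\mathcal A)\ge(1-o(1))\sqrt{2/(\pi n)}$. For $0<\delta\le\frac12$,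
$$(1+\delta)^2(1-\delta)=1+\delta(1-\delta-\delta^2)>1,\qquad\text{that is,}\qquad(1-\delta)^{-1/2}<1+\delta.$$
The inequality is strict, so $|\partial_v\mathcal A|\le(1+\delta)\Lambda(\mathcal A)$ for $n$ large.

**Step 2: distance to balls far from half density.** Let $\mathcal H'=\{n^{-1/2}\sum_is_i\chi_i\ge\tau\}$ be any Hamming ball (any signs $s_i$, any real $\tau$). If $|\tau|>1$, then by (F1) $\mu(\mathcal H')\le0.16+o(1)$ or $\mu(\mathcal H')\ge0.84-o(1)$, so $\mu(\mathcal A\triangle\mathcal H')\ge0.3$ for large $n$.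

**Step 3: distance to the other balls.** Let $|\tau|\le1$, $V=n^{-1/2}\sum_{i>k}s_i\chi_i$ and $V_0=n^{-1/2}\sum_{i\le k}s_i\chi_i$. Fix the coordinates $i>k$. Membership in $\mathcal A$ is then decided, while $\mathcal H'$ has conditional probability at least $p=P(V+V_0\ge\tau\,|\,V)$, in fact equal to it. So, averaging, $\mu(\mathcal A\triangle\mathcal H')\ge\mathbb E\min(p,1-p)$. Since $k/n\to\delta$, (F1) shows that $V_0$ is asymptotically $N(0,\delta)$. If $|V-\tau|\le\sqrt\delta$, then $p\ge P(V_0\ge\sqrt\delta)=\Phi(-1)-o(1)$ and $1-p\ge P(V_0<-\sqrt\delta)=\Phi(-1)-o(1)$. Likewise $V$ is asymptotically $N(0,1-\delta)$, and as $1-\delta\in[\frac12,1]$ its limiting density is at least $e^{-4}/\sqrt{2\pi}$ on $[-2,2]\supset[\tau-\sqrt\delta,\tau+\sqrt\delta]$. Hence, uniformly in $s$ and $\tau$,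
$$\mu(\mathcal A\triangle\mathcal H')\ge P(|V-\tau|\le\sqrt\delta)\,\Phi(-1)-o(1)\ge c\sqrt\delta-o(1)$$
with $c>0$ absolute. By Steps 2 and 3, $\mu(\mathcal A\triangle\mathcal H')\ge c'\sqrt\delta$, with $c'>0$ absolute, for all Hamming balls $\mathcal H'$ once $n\ge n_1(\delta)$. This completes the proof of Theorem 3. $\blacksquare$
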